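\title{The Emden--Fowler equation on a spherical cap: failure of monotonicity at the Joseph--Lundgren exponent}

\begin{abstract}
Positive radial solutions of $\Delta U+U^p=0$ on a geodesic ball of $\mathbb{S}^N$ with zero boundary values form a curve $\Gamma\mapsto\Theta(\Gamma)$, where $\Gamma$ is the value at the center and $\Theta(\Gamma)$ is the radius of the ball. For supercritical $p$ the radius tends to the radius $\Theta^*$ of a singular solution as $\Gamma\to\infty$. It has been conjectured that for $N\ge 11$ and $p\ge p_{\mathrm{JL}}$, the Joseph--Lundgren exponent, $\Theta(\Gamma)$ is strictly decreasing and no regular solution exists for $\Theta\le\Theta^*$. We show that both assertions fail for every $N\ge82$ and all $p$ in a right neighborhood of $p_{\mathrm{JL}}$, including $p_{\mathrm{JL}}$ itself, and that for $p=p_{\mathrm{JL}}$ the ball of radius $\Theta^*$ carries at least $\frac1{12}N^{3/8}$ regular solutions when $N$ is large. The proof counts intersections with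 the singular solution and shows that at $p=p_{\mathrm{JL}}$, where Hardy's inequality is saturated, the curvature of the sphere makes the singular solution unstable near the pole.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N\ge3$ and $p>1$. For $\Theta\in(0,\pi)$ let $S_\Theta$ be the spherical cap of geodesic radius $\Theta$ centered at the North Pole of the unit sphere $\mathbb{S}^N\subset\mathbb{R}^{N+1}$, and let $\theta$ be the geodesic distance from the pole. Radial solutions of $\Delta_{\mathbb{S}^N}U+U^p=0$, $U>0$ in $S_\Theta$, $U=0$ on $\partial S_\Theta$ are solutions of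
\begin{equation}\label{eq:bvp}
U_{\theta\theta}+(N-1)\cot\theta\,U_\theta+U^p=0\ \text{ and }\ U>0\ \text{ in }(0,\Theta),\qquad U(\Theta)=0 .
\end{equation}
A solution of \eqref{eq:bvp} is \emph{regular} if it is bounded near $\theta=0$; equivalently, $U(0)=\Gamma\in(0,\infty)$ and $U_\theta(0)=0$. All regular solutions are found by shooting. For $\Gamma>0$ let $U(\cdot;\Gamma)$ solve
\begin{equation}\label{eq:ivp}
U_{\theta\theta}+(N-1)\cot\theta\,U_\theta+|U|^{p-1}U=0\quad(0<\theta<\pi)
\end{equation}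
with $U(0)=\Gamma$, $U_\theta(0)=0$, and let $\Theta(\Gamma)$ be its first positive zero. The regular solutions of \eqref{eq:bvp} are the functions $U(\cdot;\Gamma)$ on $[0,\Theta(\Gamma)]$ with $\Theta(\Gamma)=\Theta$. So the number of regular solutions on a given cap is the number of times the function $\Theta(\Gamma)$ takes the value $\Theta$.

Put
\[
p_{\mathrm S}=\frac{N+2}{N-2},\qquad p_{\mathrm{JL}}=1+\frac{4}{N-4-2\sqrt{N-1}}\quad(N\ge11).
\]
The second number is the Joseph--Lundgren exponent, and $p_{\mathrm{JL}}>p_{\mathrm S}$. The following facts are known for $N\ge3$ and $p>p_{\mathrm S}$.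
\begin{itemize}
\item[(i)] $\Theta(\Gamma)$ is a $C^1$ function of $\Gamma\in(0,\infty)$, and $0<\Theta(\Gamma)<\pi$.
\item[(ii)] $\Theta(\Gamma)\to\pi$ as $\Gamma\downarrow0$, and $\Theta'(\Gamma)<0$ for all small $\Gamma>0$.
\item[(iii)] There is $\Theta^*\in(0,\pi)$ such that \eqref{eq:bvp} with $\Theta=\Theta^*$ has a singular solution $U^*\in C^2(0,\Theta^*]$ with
\[
U^*(\theta)=a\bigl(\cos\tfrac\theta2\bigr)^{-(N-2)}\bigl(2\tan\tfrac\theta2\bigr)^{-\mu}(1+o(1))\quad(\theta\downarrow0),
\]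
where $\mu=\frac2{p-1}$ and $a=\{\mu(N-2-\mu)\}^{\mu/2}$; moreover $\Theta(\Gamma)\to\Theta^*$ as $\Gamma\to\infty$.
\item[(iv)] If $p_{\mathrm S}<p<p_{\mathrm{JL}}$, then $\Theta(\Gamma)$ oscillates infinitely many times around $\Theta^*$ as $\Gamma\to\infty$.
\end{itemize}
The range $p\ge p_{\mathrm{JL}}$ is the subject of the following conjecture, posed in \cite{KM}.

\begin{quote}
\emph{Suppose that $N\ge11$. If $p\ge p_{\mathrm{JL}}$, then $\Theta(\Gamma)$ is strictly decreasing on $0<\Gamma<\infty$, and \eqref{eq:bvp} has no regular solution for $\Theta\in(0,\Theta^*]$.}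
\end{quote}

The guess is a natural one. Near the pole $U^*$ behaves like $a\theta^{-\mu}$, and $a|x|^{-\mu}$ is an exact solution of $\Delta U+U^p=0$ in $\mathbb{R}^N\setminus\{0\}$. The linearized operator at this solution is $-\Delta-pm|x|^{-2}$ with $m=a^{p-1}$. By Hardy's inequality $\int|\nabla\varphi|^2\ge H\int|x|^{-2}\varphi^2$, whose best constant is $H=(N-2)^2/4$, this operator is nonnegative exactly when $pm\le H$, and for $p>p_{\mathrm S}$ this means $p\ge p_{\mathrm{JL}}$ (see \eqref{eq:pmH} below). Below $p_{\mathrm{JL}}$ the linearized equation oscillates near the pole, which matches (iv). From $p_{\mathrm{JL}}$ on, the flat model has no oscillation at all, and one expects $\Theta(\Gamma)$ to descend from $\pi$ to $\Theta^*$ without turning. The flat model, however, does not see the curvature of the sphere. At $p=p_{\mathrm{JL}}$ Hardy's inequality is used up completely, so the curvature terms decide, and in high dimensions they produce oscillation.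

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] For every $N\ge82$ there is $\varepsilon_N>0$ such that for all $p\in[p_{\mathrm{JL}},p_{\mathrm{JL}}+\varepsilon_N)$ the function $\Theta(\Gamma)$ is not monotone, and \eqref{eq:bvp} has regular solutions for $\Theta=\Theta^*$ and for some $\Theta<\Theta^*$.
\item[(b)] For $p=p_{\mathrm{JL}}(N)$ and all large $N$, the number of regular solutions of \eqref{eq:bvp} with $\Theta=\Theta^*$ is at least $\frac1{12}N^{3/8}$.
\end{itemize}
\end{theorem}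

Since the conjecture concerns all $N\ge11$ and all $p\ge p_{\mathrm{JL}}$, part (a) disproves it; both of its assertions fail. We do not decide the cases $11\le N\le81$, nor the range of $p$ far above $p_{\mathrm{JL}}$. Of the facts above, only (i)--(iii) are used.

The proof separates a general criterion from a computation. The criterion involves the second variation at the singular solution,
\[
Q_p(\varphi)=\int\bigl(\varphi_\theta^2-p(U^*)^{p-1}\varphi^2\bigr)(\sin\theta)^{N-1}\,d\theta ,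
\]
defined for $\varphi\in H^1_0(I)$ when $I$ is an open interval with compact closure in $(0,\Theta^*)$. Here $H_0^1(I)$ is the closure of $C_c^\infty(I)$ in the norm of $H^1(I)$; it consists of the absolutely continuous functions on $\overline I$ with square integrable derivative that vanish at both endpoints.

\begin{definition}\label{def:Ik}
Let $p>p_{\mathrm S}$ and $k\ge1$. Condition $(\mathrm I_k)$ holds if there are pairwise disjoint open intervals $I_1,\dots,I_k$ with compact closures in $(0,\Theta^*)$ and functions $\varphi_i\in H_0^1(I_i)$ with $Q_p(\varphi_i)<0$ for $i=1,\dots,k$.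
\end{definition}

Thus $(\mathrm I_k)$ says that $U^*$ is unstable on each of $k$ disjoint annuli.

\begin{theorem}\label{thm:criterion}
Let $N\ge3$ and $p>p_{\mathrm S}$, and suppose that $(\mathrm I_k)$ holds with $k\ge2$. Then
\begin{itemize}
\item[(a)] \eqref{eq:bvp} with $\Theta=\Theta^*$ has at least $k-1$ regular solutions;
\item[(b)] $\Theta(\Gamma)<\Theta^*$ for some $\Gamma$;
\item[(c)] $\Theta(\Gamma)$ is not strictly decreasing, and $\Theta'$ has at least $k-1$ zeros.
\end{itemize}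
\end{theorem}

\begin{proposition}\label{prop:Ik}
\begin{itemize}
\item[(a)] For every $N\ge82$ there is $\varepsilon_N>0$ such that $(\mathrm I_2)$ holds for all $p\in[p_{\mathrm{JL}},p_{\mathrm{JL}}+\varepsilon_N)$.
\item[(b)] For $p=p_{\mathrm{JL}}(N)$ and all large $N$, $(\mathrm I_k)$ holds for an integer $k$ with $k-1\ge\frac1{12}N^{3/8}$.
\end{itemize}
\end{proposition}

Theorem~\ref{thm:main} follows from these two statements. For the word ``monotone'' in part (a), note that $\Theta(\Gamma)$ starts near $\pi>\Theta^*$ by (ii), takes a value below $\Theta^*$ by Theorem~\ref{thm:criterion}(b), and returns to $\Theta^*$ by (iii).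

Section~\ref{sec:variables} rewrites the problem in logarithmic variables and shows the mechanism on the case $N=82$. Section~\ref{sec:singular} characterizes $U^*$ and proves that it is the limit of $U(\cdot;\Gamma)$ as $\Gamma\to\infty$. Section~\ref{sec:count} proves Theorem~\ref{thm:criterion}. Section~\ref{sec:bessel} reduces $(\mathrm I_k)$ to a lower bound for a potential, Section~\ref{sec:pole} proves such a bound, and Section~\ref{sec:numbers} evaluates it and proves Proposition~\ref{prop:Ik}.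

\section{Logarithmic variables and the mechanism}\label{sec:variables}

\subsection{The equation and the second variation}
In $\mathbb{R}^N$ the substitution $U=a r^{-\mu}y$, $t=\log r$ makes the radial equation autonomous and turns the singular solution into the equilibrium $y=1$. On the sphere the same role is played by
\[
t=\log\tan\tfrac\theta2\in\mathbb{R},\qquad \tau=e^{2t}=\tan^2\tfrac\theta2,\qquad s=\sin\theta,\qquad c=\cos\theta .
\]
For functions of $t$ a prime denotes $d/dt=s\,d/d\theta$. Then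
\begin{equation}\label{eq:trig}
s'=sc,\qquad c'=-s^2,\qquad \tau'=2\tau,\qquad c=\frac{1-\tau}{1+\tau},\qquad s^2=\frac{4\tau}{(1+\tau)^2}\le4e^{2t},
\end{equation}
and $c\ge\frac12$ for $t\le-1$, because $e^{-2}<\frac13$. The constants of the problem are
\begin{gather*}
\nu=\tfrac{N-2}2,\qquad \beta=N-2-2\mu,\qquad m=\mu(N-2-\mu)=a^{p-1},\qquad \kappa=m+\mu,\\
B=\tfrac{2m}\mu=2(N-2-\mu),\qquad H=\nu^2,\qquad \Lambda=\nu^2+\nu=\tfrac{N(N-2)}4 .
\end{gather*}
The hypothesis $p>p_{\mathrm S}$ is equivalent to $\mu<\nu$, that is, to $\beta>0$; it also gives $m,B>0$.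

\emph{The equation for $y$.} From $U'=sU_\theta$ and $U''=s^2U_{\theta\theta}+cU'$ we get
$s^2\bigl(U_{\theta\theta}+(N-1)\cot\theta\,U_\theta\bigr)=U''+(N-2)cU'$. Let $U=as^{-\mu}y$. Since $(s^{-\mu})'=-\mu cs^{-\mu}$ and $(s^{-\mu})''=(\mu^2c^2+\mu s^2)s^{-\mu}$,
\[
\frac{U''+(N-2)cU'}{as^{-\mu}}=y''+\beta cy'+(-mc^2+\mu s^2)y=y''+\beta cy'-my+\kappa s^2y .
\]
Because $\mu(p-1)=2$, we also have $s^2|U|^{p-1}U/(as^{-\mu})=m|y|^{p-1}y$. Hence \eqref{eq:ivp} is equivalent to
\begin{equation}\label{eq:y}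
y''+\beta c\,y'+m\bigl(|y|^{p-1}y-y\bigr)+\kappa s^2y=0\qquad(t\in\mathbb{R}).
\end{equation}
As $t\to-\infty$ this tends to the autonomous flat equation, a damped oscillator with damping $\beta>0$; the curvature enters through $1-c$ and $s^2$, which are $O(e^{2t})$.

Every solution of \eqref{eq:ivp} given near a point of $(0,\pi)$ extends to $(0,\pi)$. Indeed, $e=\frac12U_\theta^2+\frac1{p+1}|U|^{p+1}$ satisfies
\begin{equation}\label{eq:energyU}
e_\theta=-(N-1)\cot\theta\,U_\theta^2,
\end{equation}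
so $|e_\theta|\le2(N-1)|\cot\theta|\,e$, and $e$ is bounded on compact subsets of $(0,\pi)$ by Gronwall's inequality. Thus all solutions of \eqref{eq:y} are global. The function $|y|^{p-1}y$ is continuous in $(y,p)$ and locally Lipschitz in $y$, locally uniformly in $p$. Continuous dependence on data and parameters therefore gives the following compactness property, which we use twice.
\begin{itemize}
\item[(C)] Let $p_j\to p>p_{\mathrm S}$, and let $y_j$ solve \eqref{eq:y} with exponent $p_j$. If $(y_j,y_j')(t_0)$ is bounded for some $t_0$, then a subsequence of $y_j$ converges in $C^1_{\mathrm{loc}}(\mathbb{R})$ to a solution of \eqref{eq:y} with exponent $p$.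
\end{itemize}
We extend $U^*$ to $(0,\pi)$ as a solution of \eqref{eq:ivp} and let $y^*=a^{-1}s^\mu U^*$. Since $s=2\tan\frac\theta2\cos^2\frac\theta2$, fact (iii) says that $y^*\to1$ as $t\to-\infty$. The first zero of $U^*$ is $\Theta^*$.

\emph{The equation for $X$.} The second variation contains $y^{p-1}$ rather than $y$, so where $y>0$ we put $X=-(p-1)\log y$, that is, $y^{p-1}=e^{-X}$ and $y=e^{-\mu X/2}$. Then $y'/y=-\frac\mu2X'$ and $y''/y=-\frac\mu2X''+\frac{\mu^2}4X'^2$. Dividing \eqref{eq:y} by $-\frac\mu2y$ and using $2\kappa/\mu=B+2$, we obtain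
\begin{equation}\label{eq:X}
X''+\beta cX'+B(1-e^{-X})=(B+2)s^2+\tfrac\mu2X'^2 .
\end{equation}

\emph{The second variation.} Put $\varphi=s^{-\nu}\zeta$. Since $d\theta=s\,dt$, $\varphi_\theta=\varphi'/s$ and $2\nu=N-2$,
\[
\varphi_\theta^2s^{N-1}d\theta=(\zeta'-\nu c\zeta)^2dt,\qquad p(U^*)^{p-1}\varphi^2s^{N-1}d\theta=pm\,e^{-X}\zeta^2dt,
\]
where $X$ belongs to $y^*$. The cross term is $-\nu c(\zeta^2)'$, and integrating it by parts gives $\nu c'\zeta^2=-\nu s^2\zeta^2$. As $\nu^2c^2-\nu s^2=H-\Lambda s^2$,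
\begin{equation}\label{eq:Q}
Q_p(\varphi)=\int(\zeta'^2-V\zeta^2)\,dt,\qquad V=pm\,e^{-X}-H+\Lambda s^2 .
\end{equation}
Condition $(\mathrm I_k)$ is now a statement about the one-dimensional operator $-d^2/dt^2-V$.

\subsection{What $p_{\mathrm{JL}}$ measures}
By \eqref{eq:Q}, $V\to pm-H$ as $t\to-\infty$. Since $p\mu=\mu+2$, we have $pm=(\mu+2)(N-2-\mu)$, and
\begin{equation}\label{eq:pmH}
pm-H=-(\mu-\mu_-)(\mu-\mu_+),\qquad \mu_\pm=\tfrac12\bigl(N-4\pm2\sqrt{N-1}\bigr),
\end{equation}
because $\mu_-+\mu_+=N-4$ and $\mu_-\mu_+=\frac14(N-2)(N-10)=H-2(N-2)$. Here $\mu_+>\nu>\mu$, and for $N\ge11$ the value $\mu=\mu_-$ corresponds to $p=p_{\mathrm{JL}}$. So $pm-H$ is positive, zero or negative according as $p<p_{\mathrm{JL}}$, $p=p_{\mathrm{JL}}$ or $p>p_{\mathrm{JL}}$.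

\begin{example}\label{ex:below}
Let $N\ge11$ and $p_{\mathrm S}<p<p_{\mathrm{JL}}$. Then $V\ge\omega^2>0$ on some half-line $t\le t^*$. On any interval $(t_1,t_1+\ell)$ in this half-line with $\ell>\pi/\omega$, the function $\zeta=\sin(\pi(t-t_1)/\ell)$ gives $Q_p\le\frac\ell2(\pi^2\ell^{-2}-\omega^2)<0$. Hence $(\mathrm I_k)$ holds for every $k$, and Theorem~\ref{thm:criterion} gives infinitely many $\Gamma$ with $\Theta(\Gamma)=\Theta^*$, in agreement with (iv). For $p>p_{\mathrm{JL}}$, on the contrary, $V<0$ near $t=-\infty$, and $Q_p(\varphi)\ge0$ whenever $\varphi$ is supported close enough to the pole.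
\end{example}

\subsection{The borderline exponent}\label{sub:heuristic}
Let $N\ge11$, $p=p_{\mathrm{JL}}$ and $b=1+\sqrt{N-1}$. Then $N-2=b(b-2)$, and all constants are polynomials in $b$:
\begin{equation}\label{eq:constants}
\mu=\tfrac{b(b-4)}2,\quad \beta=2b,\quad B=b^2,\quad pm=H=\tfrac{b^2(b-2)^2}4,\quad \Lambda=\tfrac{b(b-2)(b^2-2b+2)}4 .
\end{equation}
Equations \eqref{eq:X} and \eqref{eq:Q} for the singular solution become
\begin{equation}\label{eq:XJL}
X''+2bcX'+b^2(1-e^{-X})=(b^2+2)s^2+\tfrac{b(b-4)}4X'^2,\qquad V=\Lambda s^2-H(1-e^{-X}).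
\end{equation}
Now $V\to0$ at $-\infty$, and both terms of $V$ are of order $\tau$. To compare them, keep only the terms of order $\tau$ in the equation for $X$: $X''+2bX'+b^2X=4(b^2+2)e^{2t}$. The homogeneous solutions $e^{-bt}$ and $te^{-bt}$ are unbounded at $-\infty$, so the solution that tends to $0$ is $\xi\tau$ with
\begin{equation}\label{eq:xi}
\xi=\frac{4(b^2+2)}{(b+2)^2}.
\end{equation}
This suggests $V\approx\lambda_0s^2$ with $\lambda_0=\Lambda-H\xi/4$. Both $\Lambda$ and $H\xi/4$ are $\frac14b^4(1+o(1))$ for large $b$, and the leading terms cancel. From the identity $(b^2-2b+2)(b+2)^2-b(b-2)(b^2+2)=4(b^3-b^2+b+2)$ we find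
\begin{equation}\label{eq:lambda0}
\lambda_0=\Lambda-\frac{H\xi}4=\frac{b(b-2)(b^3-b^2+b+2)}{(b+2)^2},
\end{equation}
which is positive and asymptotic to $b^3$.

If $V$ were equal to $\lambda_0s^2$, then \eqref{eq:Q} would read $\int(\zeta_\theta^2-\lambda_0\zeta^2)\sin\theta\,d\theta$, the quadratic form of $-\Delta-\lambda_0$ on radial functions on the \emph{two}-dimensional sphere. Near the pole the bounded radial solution is close to $J_0(\sqrt{\lambda_0}\,\theta)$, whose $k$-th zero is at $\theta=j_{0,k}/\sqrt{\lambda_0}$, of order $b^{-3/2}$. So $(\mathrm I_k)$ should hold if the approximation $V\approx\lambda_0s^2$ remains good up to that angle, where $\tau\approx\theta^2/4$ is of order $b^{-3}$. The danger is that any relative error in $X\approx\xi\tau$ is multiplied by $H\approx b^4/4$, while the gain $\lambda_0$ is only of order $b^3$. For large $b$ there is room; the threshold $b\ge10$, that is, $N\ge82$, is where our explicit error bounds become smaller than the gain.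

\begin{example}\label{ex:82}
For $N=82$ we have $b=10$, $p_{\mathrm{JL}}=\frac{16}{15}$, $\mu=30$, $H=1600$, $\Lambda=1640$, $\xi=\frac{17}6$ and $\lambda_0=1640-1600\cdot\frac{17}{24}=\frac{1520}3>506.6$. Section~\ref{sec:numbers} controls $X$ on the range $\tau\le0.024$, which contains $\theta\le0.307$, and shows that the errors cost less than $55.1+106.0$. There remains $V\ge345\,s^2$, and $0.307\sqrt{345}>5.7$ exceeds the second zero $j_{0,2}=5.5200\ldots$ of $J_0$.
\end{example}

\section{The singular solution as a limit}\label{sec:singular}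

To transfer instability from $U^*$ to the regular solutions, we need $U(\cdot;\Gamma)\to U^*$ as $\Gamma\to\infty$. A limit of $U(\cdot;\Gamma)$ will be shown to satisfy $y\to1$ at $-\infty$, so we first prove that this condition determines the solution. The tool is a Lyapunov function for a damped oscillator; the cross term in $F$ below makes the dissipation control $w$ as well as $w'$.

\begin{lemma}\label{lem:osc}
Let $\gamma_0,D>0$. There are $\delta,\eta,C>0$, depending continuously on $(\gamma_0,D)$, with the following property. If $w''+\gamma w'+Dw=f$ on an interval where $\frac12\gamma_0\le\gamma(t)\le\gamma_0$, then $F=\frac12w'^2+\frac D2w^2+\delta ww'$ satisfies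
\[
\tfrac14(w'^2+Dw^2)\le F\le\tfrac34(w'^2+Dw^2),\qquad F'\le-2\eta F+Cf^2 .
\]
\end{lemma}

\begin{proof}
Let $\delta=\min\{\frac12\sqrt D,\frac14\gamma_0(1+\frac{\gamma_0^2}{2D})^{-1}\}$. The two-sided bound holds because $|\delta ww'|\le\frac{\delta}{2\sqrt D}(w'^2+Dw^2)\le\frac14(w'^2+Dw^2)$. The equation gives
\[
F'=-(\gamma-\delta)w'^2-\delta Dw^2-\delta\gamma ww'+(w'+\delta w)f .
\]
Here $\delta\gamma|ww'|\le\frac{\delta D}2w^2+\frac{\delta\gamma_0^2}{2D}w'^2$ and $\frac12\gamma_0-\delta-\frac{\delta\gamma_0^2}{2D}\ge\frac14\gamma_0$. So the first three terms are at most $-\frac14\gamma_0w'^2-\frac\delta2Dw^2\le-3\eta F$ with $\eta=\frac49\min\{\frac14\gamma_0,\frac12\delta\}$. Finally $(w'+\delta w)^2\le\frac54(w'^2+Dw^2)\le5F$ by the Cauchy--Schwarz inequality, so the last term is at most $\sqrt{5F}\,|f|\le\eta F+\frac5{4\eta}f^2$.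
\end{proof}

We apply the lemma on half-lines $(-\infty,t]$, through the following remark:
\begin{equation}\label{eq:integrate}
\text{if $F$ is bounded and $F'\le-\eta F+\phi$, $\phi\ge0$, on $(-\infty,t]$, then }F(t)\le\int_{-\infty}^t\phi .
\end{equation}
To see this, integrate $(e^{\eta r}F)'\le e^{\eta r}\phi$ over $r\in(-\infty,t]$.

\begin{lemma}\label{lem:singular}
Let $p>p_{\mathrm S}$, and let $y$ be a solution of \eqref{eq:y} with $y\to1$ as $t\to-\infty$.
\begin{itemize}
\item[(a)] There are constants $T\ge1$ and $C_0$, independent of $y$ and uniform for $p$ in compact subsets of $(p_{\mathrm S},\infty)$, such that $y>0$ and $|X|+|X'|\le C_0e^{2t}$ for $t\le-T$.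
\item[(b)] $y=y^*$.
\end{itemize}
\end{lemma}

\begin{proof}
First we show that $y'\to0$. By \eqref{eq:y}, $(s^\beta y')'=s^\beta h$ with $h=m(y-|y|^{p-1}y)-\kappa s^2y\to0$. Since $\beta>0$ and $s/(2e^t)\to1$, the function $s^\beta h$ is integrable at $-\infty$, and $s^\beta y'$ has a limit $L$. If $L\ne0$, then $y'$ has a fixed sign and $|y'|\to\infty$, so $y$ is unbounded. Hence $L=0$ and $|y'(t)|\le s^{-\beta}\int_{-\infty}^ts^\beta|h|=o(1)$, because $s^{-\beta}\int_{-\infty}^ts^\beta\to1/\beta$. Consequently $X,X'\to0$.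

(a) For $t\le-1$ we have $\frac12\beta\le\beta c\le\beta$. Write \eqref{eq:X} as $X''+\beta cX'+BX=f$ with
\[
f=B(X-1+e^{-X})+(B+2)s^2+\tfrac\mu2X'^2,
\]
and apply Lemma~\ref{lem:osc} with $(\gamma_0,D)=(\beta,B)$. If $F\le1$, then $X'^2\le4F$, $X^2\le4F/B$ and $0\le X-1+e^{-X}\le\frac12X^2e^{|X|}$, so $|f|\le C_1(F+s^2)$. Choose $F_0\in(0,1]$ with $2CC_1^2F_0\le\eta$. Where $F\le F_0$ we get $F'\le-\eta F+2CC_1^2s^4\le-\eta F+32CC_1^2e^{4t}$. By \eqref{eq:integrate}, $F(t)\le C_2e^{4t}$ with $C_2=8CC_1^2$ as long as $y>0$ and $F\le F_0$ on $(-\infty,t]$. Choose $T\ge1$ with $C_2e^{-4T}<F_0$, and let $t_1$ be the supremum of those $t\le-T$ such that $y>0$ and $F\le F_0$ on $(-\infty,t]$; such $t$ exist since $F\to0$. On $(-\infty,t_1)$ the function $X$ is bounded, so $y(t_1)>0$, and $F(t_1)\le C_2e^{-4T}<F_0$. If $t_1<-T$, both conditions would persist beyond $t_1$; hence $t_1=-T$. The constants $C_1,C_2,F_0,T$ depend only on $\mu,\beta,B$ and can be chosen uniformly when these range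 over compact subsets of $(0,\infty)$.

(b) Let $X_1,X_2$ belong to $y$ and $y^*$. Then $w=X_1-X_2$ satisfies $w''+\beta cw'+Bw=f$ with
\[
f=B\bigl(w-e^{-X_2}+e^{-X_1}\bigr)+\tfrac\mu2(X_1'+X_2')w' .
\]
By the mean value theorem $e^{-X_2}-e^{-X_1}=e^{-\bar X}w$ with $\bar X$ between $X_1$ and $X_2$, so (a) gives $|f|\le C_3e^{2t}(|w|+|w'|)$. Thus $Cf^2\le\eta F$ and $F'\le-\eta F$ near $-\infty$. By \eqref{eq:integrate} with $\phi=0$, $F\equiv0$ there, and uniqueness for the initial value problem gives $y=y^*$ on $\mathbb{R}$.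
\end{proof}

\begin{lemma}\label{lem:limit}
Let $p>p_{\mathrm S}$. Then $U(\cdot;\Gamma)\to U^*$ in $C^1_{\mathrm{loc}}(0,\pi)$ as $\Gamma\to\infty$.
\end{lemma}

The function $y_\Gamma=a^{-1}s^\mu U(\cdot;\Gamma)$ tends to $0$, not to $1$, as $t\to-\infty$. The proof shows that it travels from $0$ to a neighborhood of $1$ on the scale $\theta\sim\Gamma^{-1/\mu}$, where the flat equation governs, and that it then stays near $1$ up to a time independent of $\Gamma$.

\begin{proof}
Let $G(y)=m\bigl(\frac{|y|^{p+1}}{p+1}-\frac{y^2}2\bigr)$ and $E(y,y')=\frac12y'^2+G(y)$. On $[0,\infty)$ the function $G$ decreases strictly from $G(0)=0$ to $e_0=G(1)<0$ and then increases strictly to $+\infty$.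

\emph{Step 1: rescaling.} Let $\varepsilon=\Gamma^{-1/\mu}$, so that $\Gamma^{p-1}\varepsilon^2=1$, and let $v_\varepsilon(r)=\Gamma^{-1}U(\varepsilon r;\Gamma)$. Then $v=v_\varepsilon$ satisfies $v_{rr}+(N-1)\varepsilon\cot(\varepsilon r)v_r+|v|^{p-1}v=0$, $v(0)=1$, and
\[
v_r(r)=-\int_0^r\Bigl(\frac{\sin\varepsilon\varrho}{\sin\varepsilon r}\Bigr)^{N-1}|v|^{p-1}v(\varrho)\,d\varrho .
\]
Fix $r_0>0$ and let $\varepsilon r_0\le\pi/2$. On $[0,r_0]$ we have $|v|\le1$ by \eqref{eq:energyU}; the kernel is at most $1$, so $|v_r|\le r$; and $\varepsilon\cot(\varepsilon r)\le1/r$, so $|v_{rr}|\le N$. By the Arzel\`a--Ascoli theorem, subsequences converge in $C^1[0,r_0]$, and every limit solves the same integral equation with kernel $(\varrho/r)^{N-1}$. Its solution $v_0$ with $v_0(0)=1$, $|v_0|\le1$ is unique by Gronwall's inequality. Hence $v_\varepsilon\to v_0$ in $C^1[0,r_0]$ for every $r_0$, where $v_{0,rr}+\frac{N-1}rv_{0,r}+|v_0|^{p-1}v_0=0$.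

\emph{Step 2: the flat orbit.} Let $z(x)=a^{-1}e^{\mu x}v_0(e^x)$, so that $z'=a^{-1}e^{\mu x}[\mu v_0+e^xv_{0,r}]$. The computation that led to \eqref{eq:y}, with $e^x$ in place of $s$, gives $z''+\beta z'+m(|z|^{p-1}z-z)=0$. Also $(z,z')\to(0,0)$ as $x\to-\infty$, and $z>0$ near $-\infty$. Along the orbit $E'=-\beta z'^2$ and $E(-\infty)=0$. If $E=0$ at some $x_0$, then $z'\equiv0$ and so $z\equiv0$ on $(-\infty,x_0]$, which is false. Hence $E<0$ everywhere, and since $E\ge0$ where $z=0$, we have $z>0$ on $\mathbb{R}$. For $x\ge0$ we have $G(z)\le E|_{x=0}<0$, so $z$ stays in a compact subset of $(0,\infty)$ and $z'$ is bounded; by the equation and its derivative, $z''$ and $z'''$ are bounded too. Since $\beta\int_0^\infty z'^2<\infty$ and $z''$ is bounded, $z'\to0$; since $z'''$ is bounded, $z''\to0$. The equation then gives $z^p-z\to0$, and so $(z,z')\to(1,0)$ as $x\to\infty$.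

\emph{Step 3: trapping.} Fix $\rho\in(0,\frac12)$. By the shape of $G$ there is $e_\rho\in(e_0,0)$ such that the set $D_\rho=\{(y,y'):y>0,\ E<e_\rho\}$ lies in $\{|y-1|\le\rho,\ |y'|\le\rho\}$. An orbit can leave $D_\rho$ only at a point where $E=e_\rho$. For a solution of \eqref{eq:y} in $D_\rho$ at a time $t\le-1$,
\[
E'=-\beta cy'^2-\kappa s^2yy'\le\frac{\kappa^2s^4y^2}{4\beta c}\le\frac{2\kappa^2s^4}\beta\le\frac{32\kappa^2}{\beta}e^{4t},
\]
so $E$ increases by at most $8\kappa^2e^{-4T}/\beta$ before time $-T$. Choose $T_\rho\ge1$ with $8\kappa^2e^{-4T_\rho}/\beta<\frac13(e_\rho-e_0)$, and, by Step 2, choose $x_\rho$ with $E(z,z')(x_\rho)<e_0+\frac12(e_\rho-e_0)$. Since $\Gamma=\varepsilon^{-\mu}$,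
\[
y_\Gamma=a^{-1}(s/\varepsilon)^\mu v_\varepsilon(\theta/\varepsilon),\qquad y_\Gamma'=a^{-1}(s/\varepsilon)^\mu\bigl[\mu c\,v_\varepsilon+(s/\varepsilon)v_{\varepsilon,r}\bigr](\theta/\varepsilon).
\]
At $t_\Gamma=x_\rho+\log\frac\varepsilon2$ we have $\tan\frac\theta2=\frac\varepsilon2e^{x_\rho}$, so $\theta/\varepsilon\to e^{x_\rho}$, $s/\varepsilon\to e^{x_\rho}$ and $c\to1$ as $\Gamma\to\infty$. By Step 1, $(y_\Gamma,y_\Gamma')(t_\Gamma)\to(z,z')(x_\rho)$. For large $\Gamma$ the orbit therefore starts at $t_\Gamma$ in $D_\rho$ with $E<e_0+\frac12(e_\rho-e_0)$, and $E$ cannot reach $e_\rho$ before time $-T_\rho$. Hence $|y_\Gamma-1|\le\rho$ and $|y_\Gamma'|\le\rho$ on $[t_\Gamma,-T_\rho]$, where $T_\rho$ does not depend on $\Gamma$ and $t_\Gamma\to-\infty$.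

\emph{Step 4: the limit.} Let $\Gamma_j\to\infty$. By Step 3 the data of $y_{\Gamma_j}$ at $t=-T_{1/4}$ are bounded, so by (C) a subsequence converges in $C^1_{\mathrm{loc}}(\mathbb{R})$ to a solution $\tilde y$ of \eqref{eq:y}. For every $\rho\in(0,\frac12)$, Step 3 gives $|\tilde y-1|\le\rho$ on $(-\infty,-T_\rho]$. Thus $\tilde y\to1$ at $-\infty$, and $\tilde y=y^*$ by Lemma~\ref{lem:singular}(b). The limit does not depend on the subsequence, so $y_\Gamma\to y^*$ in $C^1_{\mathrm{loc}}(\mathbb{R})$.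
\end{proof}

Both lemmas rest on the damping $\beta>0$, that is, on $p>p_{\mathrm S}$. For $p=p_{\mathrm S}$ one has $\beta=0$, the energy $E$ vanishes identically along the flat orbit, and $(z,z')$ cannot approach $(1,0)$, where $E=e_0<0$.

The uniformity in Lemma~\ref{lem:singular}(a) shows that $(\mathrm I_k)$ is an open condition in $p$. We indicate the dependence on $p$ by a subscript.

\begin{lemma}\label{lem:open}
If $(\mathrm I_k)$ holds for $p_0>p_{\mathrm S}$, then it holds for all $p$ in a neighborhood of $p_0$.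
\end{lemma}

\begin{proof}
Take $T,C_0$ from Lemma~\ref{lem:singular}(a), valid for all $p$ near $p_0$, and let $p_j\to p_0$. Since $y=e^{-\mu X/2}$ and $y'=-\frac\mu2X'y$, the data of $y^*_{p_j}$ at $t=-T$ are bounded. By (C) a subsequence converges in $C^1_{\mathrm{loc}}(\mathbb{R})$ to a solution $\tilde y$ of \eqref{eq:y} with exponent $p_0$. The bounds $|\log y^*_{p_j}|\le\frac12\mu_{p_j}C_0e^{2t}$ for $t\le-T$ pass to the limit, so $\tilde y\to1$ at $-\infty$ and $\tilde y=y^*_{p_0}$ by Lemma~\ref{lem:singular}(b). Hence $y^*_p\to y^*_{p_0}$ in $C^1_{\mathrm{loc}}(\mathbb{R})$ as $p\to p_0$.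

Let $I_i,\varphi_i$ be as in $(\mathrm I_k)$ for $p_0$, and let $\bar t$ be the largest value of $t$ on $\bigcup\overline{I_i}$. Then $y^*_{p_0}>0$ on $(-\infty,\bar t]$. For $p$ near $p_0$ we have $y^*_p>0$ on $(-\infty,-T]$ by Lemma~\ref{lem:singular}(a) and on $[-T,\bar t]$ by uniform convergence. So $\overline{I_i}\subset(0,\Theta^*_p)$. Moreover $p(U_p^*)^{p-1}=pm_ps^{-2}(y_p^*)^{p-1}$ converges uniformly on $\overline{I_i}$ as $p\to p_0$, so $Q_p(\varphi_i)\to Q_{p_0}(\varphi_i)<0$.
\end{proof}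

\section{Counting intersections with the singular solution}\label{sec:count}

In this section $N\ge3$, $p>p_{\mathrm S}$, and we prove Theorem~\ref{thm:criterion}. Let
\[
W_\Gamma=U(\cdot;\Gamma)-U^*\ \text{ on }(0,\pi),\qquad M(\Gamma)=\min\{\Theta(\Gamma),\Theta^*\},\qquad S=\{\Gamma>0:\Theta(\Gamma)=\Theta^*\},
\]
and let $Z(\Gamma)$ be the number of zeros of $W_\Gamma$ in $(0,M(\Gamma))$, the interval where both solutions are positive. The points of $S$ correspond one-to-one to the regular solutions with $\Theta=\Theta^*$. The idea is that zeros of $W_\Gamma$ are simple and stay away from the pole, so that, as $\Gamma$ varies, they can enter or leave $(0,M(\Gamma))$ only through the right endpoint, where $W_\Gamma$ vanishes exactly when $\Gamma\in S$. We show that $Z=1$ for small $\Gamma$ and $Z\ge k$ for large $\Gamma$; each additional zero requires a point of $S$.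

We collect the basic properties.
\begin{itemize}
\item[(P1)] \emph{Monotonicity.} $U(\cdot;\Gamma)$ is strictly decreasing on $[0,\Theta(\Gamma)]$, because $s^{N-1}U_\theta$ vanishes at $0$ and has derivative $-s^{N-1}U^p<0$. Likewise $U^*_\theta<0$ on $(0,\Theta^*]$: here $s^{N-1}U^*_\theta=as^{N-2-\mu}(y^{*\prime}-\mu cy^*)\to0$ as $\theta\downarrow0$ by Lemma~\ref{lem:singular}(a) and $\mu<N-2$.
\item[(P2)] \emph{Continuity.} $(U,U_\theta)$ depends continuously on $\Gamma$, uniformly on compact subsets of $[0,\pi)$. On $[0,\frac\pi2]$ we have $|U|\le\Gamma$ by \eqref{eq:energyU}, and Gronwall's inequality applies to the integral equation $U_\theta(\theta)=-\int_0^\theta(\sin\vartheta/\sin\theta)^{N-1}|U|^{p-1}U\,d\vartheta$, $U(0)=\Gamma$, whose kernel is at most $1$; beyond $\frac\pi2$ the equation is nonsingular. By (i), $M$ is continuous and $S$ is closed in $(0,\infty)$.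
\item[(P3)] \emph{No zeros near the pole.} Given $\bar\Gamma$, there is $\theta_1>0$ with $W_\Gamma<0$ on $(0,\theta_1]$ for all $\Gamma\le\bar\Gamma$, since $U\le\bar\Gamma$ on $[0,\frac\pi2]$ and $U^*\to\infty$ at $0$.
\item[(P4)] \emph{Simple zeros.} If $W_\Gamma$ and $W_{\Gamma,\theta}$ vanished at the same point, uniqueness for \eqref{eq:ivp} would give $U(\cdot;\Gamma)\equiv U^*$, contrary to (P3). An accumulation point of zeros in $(0,\pi)$ would be a double zero, so $Z(\Gamma)<\infty$.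
\item[(P5)] \emph{Persistence.} If $[\theta_1,\theta_2]\subset(0,\pi)$ and $W_{\Gamma_0}(\theta_1)W_{\Gamma_0}(\theta_2)\ne0$, then $W_\Gamma$ and $W_{\Gamma_0}$ have the same number of zeros in $[\theta_1,\theta_2]$ for $\Gamma$ near $\Gamma_0$. Indeed, enclose each zero of $W_{\Gamma_0}$ in a small closed interval on which $W_{\Gamma_0,\theta}\ne0$ and at whose ends $W_{\Gamma_0}$ has opposite signs; on the rest $|W_{\Gamma_0}|$ is bounded below; by (P2) all of this persists.
\end{itemize}

\begin{lemma}\label{lem:Zlocal}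
\begin{itemize}
\item[(a)] $Z$ is locally constant on $(0,\infty)\setminus S$. It is odd where $\Theta(\Gamma)>\Theta^*$ and even where $\Theta(\Gamma)<\Theta^*$.
\item[(b)] If $\Gamma_0\in S$ and $z_0=Z(\Gamma_0)$, then for all $\Gamma$ near $\Gamma_0$ we have $Z(\Gamma)\in\{z_0,z_0+1\}$, and $Z(\Gamma)=z_0$ if $\Gamma\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\Theta(\Gamma)>\Theta^*$, then $W_\Gamma(M(\Gamma))=U(\Theta^*;\Gamma)>0$; if $\Theta(\Gamma)<\Theta^*$, then $W_\Gamma(M(\Gamma))=-U^*(\Theta(\Gamma))<0$. Since $W_\Gamma<0$ near $0$ and $W_\Gamma$ changes sign at each zero, the parity follows. Let $\Gamma_0\notin S$ and $M_0=M(\Gamma_0)$, and choose $\rho>0$ with $W_{\Gamma_0}\ne0$ on $K=[M_0-\rho,M_0+\rho]\subset(0,\pi)$. For $\Gamma$ near $\Gamma_0$ we have $M(\Gamma)\in K$ and $W_\Gamma\ne0$ on $K$. So $Z(\Gamma)$ is the number of zeros in $[\theta_1,M_0-\rho]$, with $\theta_1$ from (P3), and this number is constant by (P5).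

(b) Now $W_{\Gamma_0}$ has a simple zero at $\Theta^*$. Choose $\rho>0$ with $W_{\Gamma_0,\theta}\ne0$ on $K=[\Theta^*-\rho,\Theta^*+\rho]\subset(0,\pi)$. Then $\Theta^*$ is the only zero of $W_{\Gamma_0}$ in $K$. For $\Gamma$ near $\Gamma_0$, the point $M(\Gamma)$ lies in the interior of $K$, the function $W_\Gamma$ is strictly monotone on $K$, and by (P3) and (P5) it has exactly $z_0$ zeros in $(0,\Theta^*-\rho]$, none at the endpoint. At most one further zero lies in $K$. If $\Gamma\in S$, this zero is $\Theta^*=M(\Gamma)$, which is not counted.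
\end{proof}

\begin{lemma}\label{lem:Zsmall}
For all small $\Gamma>0$ we have $\Gamma\notin S$ and $Z(\Gamma)=1$.
\end{lemma}

\begin{proof}
By (ii), $\Theta(\Gamma)>\Theta^*$ for small $\Gamma$, so $M(\Gamma)=\Theta^*$ and $0<U\le\Gamma$ on $[0,\Theta^*]$. By (P1) there is a unique $\theta_\Gamma\in(0,\Theta^*)$ with $U^*(\theta_\Gamma)=\Gamma$, and $\theta_\Gamma\to\Theta^*$ as $\Gamma\downarrow0$. On $(0,\theta_\Gamma)$ we have $U^*>\Gamma\ge U$, so all zeros lie in $[\theta_\Gamma,\Theta^*]$. For small $\Gamma$, on this interval $U^*_\theta\le\frac12U^*_\theta(\Theta^*)<0$, while $|U_\theta|\le\Gamma^ps^{1-N}\int_0^\theta(\sin\vartheta)^{N-1}d\vartheta=O(\Gamma^p)$. Hence $W_\Gamma$ is strictly increasing there, and $W_\Gamma(\theta_\Gamma)=U(\theta_\Gamma;\Gamma)-\Gamma<0<W_\Gamma(\Theta^*)$.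
\end{proof}

\begin{lemma}\label{lem:Zlarge}
If $(\mathrm I_k)$ holds, then $Z(\Gamma)\ge k$ for all large $\Gamma$.
\end{lemma}

\begin{proof}
By (iii), $M(\Gamma)\to\Theta^*$, so $\bigcup\overline{I_i}\subset(0,M(\Gamma))$ for large $\Gamma$. Subtracting the equations for $U$ and $U^*$, we see that $W=W_\Gamma$ satisfies on this set
\[
(s^{N-1}W_\theta)_\theta+s^{N-1}P_\Gamma W=0,\qquad P_\Gamma=p\int_0^1(U^*+rW)^{p-1}\,dr .
\]
By Lemma~\ref{lem:limit}, $P_\Gamma\to p(U^*)^{p-1}$ uniformly on $\bigcup\overline{I_i}$. Hence the form $Q^\Gamma(\varphi)=\int(\varphi_\theta^2-P_\Gamma\varphi^2)s^{N-1}d\theta$ is negative at each $\varphi_i$ for large $\Gamma$. Suppose that $W$ has no zero in $I_i$. Any $\varphi\in C_c^\infty(I_i)$ can then be written as $\varphi=W\chi$ with $\chi\in C^1_c(I_i)$, and $\varphi_\theta^2=W^2\chi_\theta^2+W_\theta(W\chi^2)_\theta$. Integration by parts and the equation give $\int W_\theta(W\chi^2)_\theta s^{N-1}d\theta=\int P_\Gamma\varphi^2s^{N-1}d\theta$,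 so $Q^\Gamma(\varphi)=\int W^2\chi_\theta^2s^{N-1}d\theta\ge0$. By density $Q^\Gamma\ge0$ on $H^1_0(I_i)$, a contradiction. So $W$ vanishes in each of the $k$ disjoint intervals.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) If $S$ is infinite, there is nothing to prove. If $S$ has $r<\infty$ elements, then $Z$ is constant on each of the $r+1$ components of $(0,\infty)\setminus S$ by Lemma~\ref{lem:Zlocal}(a), and its values on adjacent components differ by at most $1$ by Lemma~\ref{lem:Zlocal}(b). It equals $1$ on the first component and is at least $k$ on the last one, by Lemmas~\ref{lem:Zsmall} and~\ref{lem:Zlarge}. Hence $k\le1+r$.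

(b) Part (a) leaves open the possibility that $\Theta(\Gamma)$ only touches the level $\Theta^*$ from above; parity excludes it. Suppose that $\Theta\ge\Theta^*$ everywhere, so that $Z$ is odd off $S$. Let $\hat Z(\Gamma)$ be the odd element of $\{Z(\Gamma),Z(\Gamma)+1\}$; thus $\hat Z=Z$ off $S$. Near a point $\Gamma_0\notin S$, $\hat Z$ is constant because $S$ is closed and $Z$ is locally constant. Near a point $\Gamma_0\in S$ with $Z(\Gamma_0)=z_0$, a point $\Gamma\notin S$ has $Z(\Gamma)$ odd and in $\{z_0,z_0+1\}$, and a point $\Gamma\in S$ has $Z(\Gamma)=z_0$; in both cases $\hat Z(\Gamma)=\hat Z(\Gamma_0)$. So $\hat Z$ is constant on $(0,\infty)$, and $\hat Z\equiv1$ by Lemma~\ref{lem:Zsmall}. But $\hat Z\ge Z\ge k\ge2$ for large $\Gamma$, a contradiction.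

(c) A strictly decreasing function with limit $\Theta^*$ stays above $\Theta^*$, whereas $S\ne\emptyset$ by (a). Take $\Gamma_1<\dots<\Gamma_{k-1}$ in $S$. Rolle's theorem gives a zero of $\Theta'$ in each $(\Gamma_i,\Gamma_{i+1})$. On $[\Gamma_{k-1},\infty)$ the function $\Theta$ starts at $\Theta^*$ and tends to $\Theta^*$, so it is constant or has an extremum in $(\Gamma_{k-1},\infty)$; this gives one more zero.
\end{proof}

One intersection is present already for small $\Gamma$, which is why the theorem needs $k\ge2$ and why the second zero of $J_0$, not the first, appears below.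

\section{Bessel test functions}\label{sec:bessel}

We recall the facts on Bessel functions that are needed. The functions $J_0$ and $Y_0$ are solutions of $f''+\frac1xf'+f=0$ on $(0,\infty)$; $J_0$ is smooth at $0$ with $J_0(0)=1$, and $Y_0(x)\to-\infty$ as $x\downarrow0$. For any solution $f$, the function $u=\sqrt x\,f$ satisfies $u''=\sqrt x\,(f''+\frac1xf'-\frac1{4x^2}f)$, that is, $u''+(1+\frac1{4x^2})u=0$. The positive zeros $j_{0,1}<j_{0,2}<\cdots$ of $J_0$ are simple, and $j_{0,2}=5.5200\ldots$, so $j_{0,2}^2<30.48$. Moreover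
\begin{equation}\label{eq:jk}
j_{0,k}<k\pi\qquad(k\ge1),
\end{equation}
because $u=\sqrt x\,J_0$ has a zero in each interval $((i-1)\pi,i\pi)$, $i\ge1$. For if $u$ had none, then after a change of sign $u>0$ there, and with $\sigma=|\sin x|$ the Wronskian $\omega=u'\sigma-u\sigma'$ would satisfy $\omega'=-u\sigma/(4x^2)<0$; but $\omega=-u\le0$ at the left endpoint (for $i=1$ as a limit, since $u'\sigma=O(\sqrt x)$) and $\omega=u\ge0$ at the right endpoint.

\begin{lemma}\label{lem:bessel}
Let $p>p_{\mathrm S}$, $\theta_0\in(0,\pi)$, $\lambda>0$ and $k\ge1$. Suppose that $y^*>0$ and $V\ge\lambda s^2$ for $0<\theta\le\theta_0$, and that $\theta_0\sqrt\lambda>j_{0,k}$. Then $(\mathrm I_k)$ holds.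
\end{lemma}

\begin{proof}
Since $y^*>0$ on $(0,\theta_0]$, we have $\theta_0<\Theta^*$. Let $I$ be an interval with compact closure in $(0,\theta_0]$, let $u\in H^1_0(I)$, and take $\zeta=s^{-1/2}u$ in \eqref{eq:Q}. As $\zeta'^2dt=s\zeta_\theta^2\,d\theta$ and $s^2\zeta^2dt=u^2d\theta$, we have $Q_p\le\int(s\zeta_\theta^2-\lambda u^2)\,d\theta$. Now
\[
s\zeta_\theta^2=u_\theta^2-\tfrac12\cot\theta\,(u^2)_\theta+\frac{c^2}{4s^2}u^2 .
\]
Integrating the middle term by parts gives $-\frac1{2s^2}u^2$, and $\frac{c^2}{4s^2}-\frac1{2s^2}=-\frac14-\frac1{4s^2}$. Since $\sin\theta\le\theta$,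
\begin{equation}\label{eq:Qu}
Q_p\le\int\Bigl(u_\theta^2-\Bigl(\lambda+\frac14+\frac1{4\sin^2\theta}\Bigr)u^2\Bigr)d\theta\le\int\Bigl(u_\theta^2-\Bigl(\lambda+\frac1{4\theta^2}\Bigr)u^2\Bigr)d\theta .
\end{equation}
Choose $\lambda'\in(0,\lambda)$ with $\theta_0\sqrt{\lambda'}>j_{0,k}$. The function $\sqrt\theta J_0(\sqrt{\lambda'}\theta)$ has $k$ nodal intervals in $(0,\theta_0)$, but the first one reaches the pole, which $(\mathrm I_k)$ does not allow. We move its left endpoint to a small $h>0$ by adding a multiple of $Y_0$: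
\[
u_h(\theta)=\sqrt\theta\,\bigl[J_0(\sqrt{\lambda'}\theta)-\alpha_hY_0(\sqrt{\lambda'}\theta)\bigr],\qquad \alpha_h=\frac{J_0(\sqrt{\lambda'}h)}{Y_0(\sqrt{\lambda'}h)} .
\]
Then $u_{h,\theta\theta}+(\lambda'+\frac1{4\theta^2})u_h=0$, $u_h(h)=0$, and $\alpha_h\to0$ as $h\downarrow0$. Since $J_0$ changes sign at each $j_{0,i}$, for small $h$ the function $u_h$ has a zero $\theta^{(i)}$ near $j_{0,i}/\sqrt{\lambda'}$ for $i=1,\dots,k$, with $h=\theta^{(0)}<\theta^{(1)}<\dots<\theta^{(k)}<\theta_0$. Let $I_i=(\theta^{(i-1)},\theta^{(i)})$. The restriction $u$ of $u_h$ to $I_i$ belongs to $H^1_0(I_i)$, is not identically zero, and satisfies $\int u_\theta^2=\int(\lambda'+\frac1{4\theta^2})u^2$ by integration by parts. By \eqref{eq:Qu}, $\varphi_i=s^{-\nu-1/2}u$ has $Q_p(\varphi_i)\le-(\lambda-\lambda')\int u^2<0$.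
\end{proof}

\section{The singular solution near the pole for $p=p_{\mathrm{JL}}$}\label{sec:pole}

From now on $p=p_{\mathrm{JL}}$ and $b=1+\sqrt{N-1}\ge10$, that is, $N\ge82$; $X$ belongs to $y^*$. Lemma~\ref{lem:singular} gives $X=O(\tau)$ with unspecified constants, while Section~\ref{sub:heuristic} shows that $X/\tau$ must be known up to an error well below $\lambda_0/H\sim1/b$ on an explicit range of $\tau$. So we write
\[
X=\tau(\xi+\psi)
\]
with $\xi$ from \eqref{eq:xi} and estimate $\psi$. We have $X'=\tau(2\xi+2\psi+\psi')$ and $X''=4X+\tau(4\psi'+\psi'')$. Add $b^2(X-1+e^{-X})$ to both sides of \eqref{eq:XJL} and divide by $\tau$. With $q=b^2+4bc+4$ and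
\[
\mathcal N=\tau^{-2}\Bigl[b^2(X-1+e^{-X})+\tfrac{b(b-4)}4X'^2\Bigr]\ge0
\]
the result is $\psi''+(4+2bc)\psi'+q\psi=-q\xi+(b^2+2)s^2/\tau+\tau\mathcal N$. By \eqref{eq:trig}, $q=(b+2)^2-\frac{8b\tau}{1+\tau}$ and $s^2/\tau=4-\frac{4\tau(2+\tau)}{(1+\tau)^2}$, and $(b+2)^2\xi=4(b^2+2)$ by the choice of $\xi$. The terms of order $1$ cancel, and
\begin{equation}\label{eq:psi}
\psi''+(4+2bc)\psi'+q\psi=g,\qquad g=\tau(A+\mathcal N),\qquad A=-\frac{4(b^2+2)(2+\tau)}{(1+\tau)^2}+\frac{8b\xi}{1+\tau}.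
\end{equation}

First, $\psi$ and $\psi'$ tend to $0$ as $t\to-\infty$. Indeed, by Lemma~\ref{lem:singular}(a), $\psi=X/\tau-\xi$, $\psi'=X'/\tau-2X/\tau$ and $\mathcal N$ are bounded near $-\infty$. Hence $\psi''+(4+2bc)\psi'+(b+2)^2\psi=g+4b(1-c)\psi=O(\tau)$. Lemma~\ref{lem:osc} with $(\gamma_0,D)=(4+2b,(b+2)^2)$ and \eqref{eq:integrate} give $F=O(\tau^2)$, that is, $\psi,\psi'=O(\tau)$.

For explicit constants we use the plain energy of \eqref{eq:psi}. This is possible because $q$ is decreasing and $g^2$ is integrable at $-\infty$. The forcing $g$ depends on $\psi$ through $\mathcal N$, so the estimate is closed by a continuity argument. We shall need two elementary bounds for $\xi=4-\frac{4(4b+2)}{(b+2)^2}$: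
\begin{equation}\label{eq:xibounds}
2.8\le\xi\le4-\frac{11.6}b\qquad(b\ge10).
\end{equation}
The lower bound holds because $\frac{4b+2}{(b+2)^2}$ is decreasing for $b\ge1$ (its derivative has the sign of $4-4b$) and $\xi=\frac{17}6$ at $b=10$. The upper bound holds because $\frac{b}{b+2}\cdot\frac{4b+2}{b+2}$ is a product of increasing functions and equals $\frac{420}{144}>2.9$ at $b=10$.

\begin{lemma}\label{lem:psi}
Let $b\ge10$ and $0<\tau_0\le0.024$, and put
\[
\delta_1=\frac{17\,b^2\tau_0}{\sqrt{8(4+1.9b)}},\qquad \delta_0=\frac{\delta_1}{\sqrt{b^2+3.8b+4}} .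
\]
Assume that $\delta_0<2.8$ and
\begin{equation}\label{eq:closing}
\Sigma:=\tfrac12(\xi+\delta_0)^2+\tfrac14\bigl(1-\tfrac4b\bigr)(2\xi+2\delta_0+\delta_1)^2+\frac{8\xi}b<24.72 .
\end{equation}
Then for $0<\tau\le\tau_0$ we have $y^*>0$, $|\psi|\le\delta_0$, $|\psi'|\le\delta_1$, and
\begin{equation}\label{eq:Vlower}
V\ge\lambda s^2,\qquad \lambda=\Lambda-\tfrac14H(\xi+\delta_0)(1+\tau_0)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $t_0=\frac12\log\tau_0$, and let $t_1$ be the supremum of those $t\le t_0$ such that $y^*>0$, $|\psi|\le\delta_0$ and $|\psi'|\le\delta_1$ on $(-\infty,t]$; such $t$ exist since $\psi,\psi'\to0$. We work on $(-\infty,t_1)$.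

\emph{The forcing.} Since $\xi\ge2.8>\delta_0$, we have $X>0$, hence $X-1+e^{-X}\le\frac12X^2$ and
\[
0\le\mathcal N\le b^2\Bigl[\tfrac12(\xi+\delta_0)^2+\tfrac14\bigl(1-\tfrac4b\bigr)(2\xi+2\delta_0+\delta_1)^2\Bigr].
\]
The function $\frac{2+\tau}{(1+\tau)^2}$ is decreasing, equals $2$ at $\tau=0$ and $\frac{2.024}{1.048576}>1.93$ at $\tau=0.024$. Therefore $-8.16\,b^2\le-8(b^2+2)\le A\le-7.72\,b^2+8b\xi$, and
\[
-8.16\,b^2\le A+\mathcal N\le(\Sigma-7.72)\,b^2 .
\]
By \eqref{eq:closing}, $|g|\le K\tau$ with $K=\max\{8.16,\Sigma-7.72\}\,b^2<17\,b^2$.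

\emph{The energy.} Let $\mathcal E=\frac12\psi'^2+\frac12q\psi^2$. Since $q'=-4bs^2\le0$ and $c\ge\frac{0.976}{1.024}>0.95$,
\[
\mathcal E'\le g\psi'-(4+2bc)\psi'^2\le\frac{g^2}{4(4+2bc)}\le\frac{K^2\tau^2}{4(4+1.9b)} .
\]
As $\mathcal E(-\infty)=0$ and $\int_{-\infty}^te^{4r}dr=\frac14\tau^2$, we get $\mathcal E\le\frac{K^2\tau^2}{16(4+1.9b)}$. With $q\ge b^2+3.8b+4$ this gives
\[
|\psi'|\le\frac{K\tau_0}{\sqrt{8(4+1.9b)}}<\delta_1,\qquad |\psi|\le\frac{K\tau_0}{\sqrt{8(4+1.9b)(b^2+3.8b+4)}}<\delta_0 .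
\]
Since $X$ is bounded on $(-\infty,t_1)$, we have $y^*(t_1)>0$, and the strict bounds hold at $t_1$ as well. If $t_1<t_0$, all three conditions would persist beyond $t_1$. Hence $t_1=t_0$.

\emph{The potential.} From $1-e^{-X}\le X$ and $X/s^2=\frac14(\xi+\psi)(1+\tau)^2$, the formula for $V$ in \eqref{eq:XJL} gives \eqref{eq:Vlower}.
\end{proof}

Expanding $(1+\tau_0)^2$ in \eqref{eq:Vlower}, we split
\begin{equation}\label{eq:split}
\frac\lambda{b^3}=T_1-T_2-T_3,\qquad T_1=\frac{\lambda_0}{b^3},\qquad T_2=\frac{H\xi(2\tau_0+\tau_0^2)}{4b^3},\qquad T_3=\frac{H\delta_0(1+\tau_0)^2}{4b^3}.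
\end{equation}
Here $T_1$ is the gain \eqref{eq:lambda0}, $T_2$ is the loss from replacing $4\tau$ by $s^2$, and $T_3$ is the loss from $\psi$. The angle that corresponds to $\tau_0$ satisfies
\begin{equation}\label{eq:theta0}
\theta_0=2\arctan\sqrt{\tau_0}\ge2\sqrt{\tau_0}\,\bigl(1-\tfrac13\tau_0\bigr).
\end{equation}
For large $b$, $T_2$ is of order $b\tau_0$ and $T_3$ is of order $b\delta_0$, that is, of order $b^{3/2}\tau_0$, while $\theta_0^2\lambda\approx4\tau_0\lambda$. The choice $\tau_0\sim b^{-3}$ suffices to reach a fixed zero of $J_0$. The largest scale on which $T_3$ remains small is $\tau_0\sim b^{-3/2}$; it gives $\theta_0\sqrt\lambda\sim b^{3/4}\sim N^{3/8}$.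

\section{Proof of Proposition~\ref{prop:Ik}}\label{sec:numbers}

\subsection{Two unstable annuli for $N\ge82$}
Let $b\ge10$, $\alpha=1/b\in(0,0.1]$ and $\tau_0=24\alpha^3\le0.024$, so that $17b^2\tau_0=408\alpha$.

\emph{The hypotheses of Lemma~\ref{lem:psi}.} Since $8(4+1.9b)\ge184>13.56^2$, we have $\delta_1\le\frac{408}{13.56}\alpha\le30.1\alpha$. Since $b^2+3.8b+4\ge(b+1.9)^2\ge11.9^2$, we have $\delta_0\le\frac{30.1}{11.9}\alpha\le2.6\alpha<2.8$. With \eqref{eq:xibounds} this gives $\xi+\delta_0\le4-9\alpha$ and $2\xi+2\delta_0+\delta_1\le8+12.1\alpha$. Now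
\begin{gather*}
\tfrac12(4-9\alpha)^2=8-36\alpha+40.5\alpha^2,\\
\tfrac14(1-4\alpha)(8+12.1\alpha)^2=\tfrac14\bigl(64-62.4\alpha-627.99\alpha^2-585.64\alpha^3\bigr)\le16-15.6\alpha,
\end{gather*}
and $8\xi\alpha\le32\alpha$. Hence $\Sigma\le24-19.6\alpha+40.5\alpha^2<24$, and \eqref{eq:closing} holds.

\emph{The three terms in \eqref{eq:split}.} Each is monotone in $\alpha$ in the direction that makes $b=10$ the worst case. By \eqref{eq:lambda0},
\[
T_1=\frac{(1-2\alpha)(1-\alpha+\alpha^2+2\alpha^3)}{(1+2\alpha)^2}.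
\]
The three factors $1-2\alpha$, $1-\alpha+\alpha^2+2\alpha^3$ and $(1+2\alpha)^{-2}$ are positive and decreasing on $(0,0.1]$; for the second, the derivative is $-1+2\alpha+6\alpha^2<0$. So $T_1\ge\frac{0.8\cdot0.912}{1.44}>0.5066$.

With $H=\frac14b^4(1-2\alpha)^2$, $\frac14\xi=\frac{1+2\alpha^2}{(1+2\alpha)^2}$ and $2\tau_0+\tau_0^2=48\alpha^3(1+12\alpha^3)$,
\[
T_2=12\Bigl[\frac{\alpha(1-2\alpha)}{1+2\alpha}\Bigr]^2(1+2\alpha^2)(1+12\alpha^3).
\]
The bracket is increasing on $(0,0.1]$, since its derivative has the sign of $1-4\alpha-4\alpha^2$. So $T_2\le12\cdot\frac1{225}\cdot1.02\cdot1.012<0.0551$.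

Finally $T_3=\frac1{16}(1-2\alpha)^2(1+\tau_0)^2\,b\delta_0$, that is,
\[
T_3=25.5\,(1-2\alpha)^2(1+24\alpha^3)^2\,\frac{\alpha^{3/2}}{\sqrt{8(1.9+4\alpha)(1+3.8\alpha+4\alpha^2)}} .
\]
On $(0,0.1]$ its logarithmic derivative is at least
\[
\frac{1.5}\alpha-\frac4{1-2\alpha}-\frac12\Bigl(\frac4{1.9+4\alpha}+\frac{3.8+8\alpha}{1+3.8\alpha+4\alpha^2}\Bigr)\ge15-5-\frac12\Bigl(\frac4{1.9}+4.6\Bigr)>0 .
\]
At $\alpha=0.1$ the last fraction in $T_3$ equals $(1000\cdot8\cdot2.3\cdot1.42)^{-1/2}=26128^{-1/2}<\frac1{161.6}$, so $T_3\le\frac{25.5\cdot0.64\cdot1.024^2}{161.6}<0.1060$.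

\emph{Conclusion.} We obtain $\lambda\ge(0.5066-0.0551-0.1060)\,b^3\ge0.345\,b^3$. By \eqref{eq:theta0},
\[
\theta_0^2\lambda\ge96\alpha^3\,(0.992)^2\cdot0.345\,b^3>32.5>30.48>j_{0,2}^2 .
\]
Lemmas~\ref{lem:psi} and~\ref{lem:bessel} give $(\mathrm I_2)$ for $p=p_{\mathrm{JL}}$, and Lemma~\ref{lem:open} extends it to an interval $[p_{\mathrm{JL}},p_{\mathrm{JL}}+\varepsilon_N)$. This proves part (a). The hypothesis $N\ge82$ was used only in the numerical inequalities of Section~\ref{sec:pole} and of this subsection.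

\subsection{Many unstable annuli for large $N$}
Let $\tau_0=\frac1{50}b^{-3/2}$ and let $b\to\infty$. Since $8(4+1.9b)>15.2\,b$ and $b^2+3.8b+4>b^2$,
\[
\delta_1<\frac{17}{50\sqrt{15.2}}<0.0873,\qquad \delta_0<\frac{0.0873}b .
\]
Using $\xi<4$ we get $\Sigma\le8+\frac14(8.0873)^2+o(1)<24.36+o(1)$, so the hypotheses of Lemma~\ref{lem:psi} hold for large $b$. In \eqref{eq:split}, $T_1\to1$ by \eqref{eq:lambda0}. From $H\le\frac14b^4$ we get $T_2\le\frac14b(2\tau_0+\tau_0^2)\to0$ and $T_3\le\frac1{16}b\delta_0(1+\tau_0)^2\le0.0055$ for large $b$. Hence $\lambda\ge0.99\,b^3$, and by \eqref{eq:theta0} $\theta_0^2\ge4\cdot0.99\,\tau_0$, for large $b$. Therefore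
\[
\theta_0^2\lambda\ge\frac{4\cdot0.99^2}{50}\,b^{3/2}>\bigl(0.28\,b^{3/4}\bigr)^2 .
\]
Let $k=\lfloor0.28\,b^{3/4}/\pi\rfloor$. By \eqref{eq:jk}, $j_{0,k}<k\pi<\theta_0\sqrt\lambda$, so Lemma~\ref{lem:bessel} gives $(\mathrm I_k)$. Since $b^2=N+2\sqrt{N-1}\ge N$ and $0.28/\pi>0.089$, we have $k-1\ge0.089\,N^{3/8}-2$, and this is at least $\frac1{12}N^{3/8}$ for large $N$ because $0.089>\frac1{12}$. This proves part (b) of Proposition~\ref{prop:Ik}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{1}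

\bibitem{KM}
Atsushi Kosaka and Yasuhito Miyamoto,
\emph{The Emden-Fowler equation on a spherical cap of $\mathbb{S}^N$},
arXiv:1912.11239 (2019).

\end{thebibliography}
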